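# A regular $P$-space in ZFC that is not weakly discretely generated

## $P$-spaces, discrete sets and clopen bases

Cardinals are initial ordinals, so a cardinal $\lambda$ is the set of ordinals below it. Sums and powers of cardinals are taken in cardinal arithmetic. A product $\prod_{i<\delta}\lambda_i$ of cardinals is the set of functions $f$ on $\delta$ with $f(i)<\lambda_i$ for all $i$. For such $f$ and $i\le\delta$, $f\restriction i$ is the restriction of $f$ to the ordinals below $i$.

**Definition ($P$-space).** A topological space is a $P$-space if every $G_\delta$ subset is open. Equivalently, whenever open sets $O_n$ $(n<\omega)$ all contain a point $x$, some open set $U$ satisfies $x\in U\subset\bigcap_n O_n$.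

The real line is not a $P$-space, since $\{0\}=\bigcap_n(-1/n,1/n)$ is not open. A $P$-space that is not discrete is $L=\omega_1\cup\{\infty\}$, where each $\alpha<\omega_1$ is isolated and the neighborhoods of $\infty$ are the sets containing $\infty$ with countable complement. Countably many countable sets have countable union, so a countable intersection of neighborhoods of $\infty$ is again one.

In a $T_1$ $P$-space every countable set $C$ is closed, because its complement is the intersection of the countably many open sets $X\setminus\{c\}$, $c\in C$. The same holds for every subset of $C$, so $C$ is also discrete. Convergent sequences are therefore of no use in such spaces.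

**Definition (weakly discretely generated).** A set $D\subset X$ is discrete if it is discrete in its subspace topology: every $d\in D$ has a neighborhood $U$ with $U\cap D=\{d\}$. Nothing is asked at points outside $D$. The space $X$ is weakly discretely generated if for every non-closed $A\subset X$ there is a discrete $D\subset A$ with $\overline D\setminus A\ne\emptyset$.

Every metric space is weakly discretely generated. If $x\in\overline A\setminus A$, choose $a_n\in A$ converging to $x$ with strictly decreasing distances to $x$. The only possible accumulation point of $\{a_n:n<\omega\}$ is $x$, which is not in this set, so the set is discrete, and $x$ is in its closure. The space $L$ is weakly discretely generated too: a non-closed $A$ must omit $\infty$ and have $\infty$ in its closure, and $A\subset\omega_1$ is itself discrete.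

A space that fails is an infinite set with the cofinite topology. An infinite subspace again carries its cofinite topology and has no isolated point, so discrete sets are finite, hence closed. Any infinite proper subset $A$ is not closed, and no discrete $D\subset A$ has a closure point outside $A$.

**Definition (zero-dimensional, regular).** A space is zero-dimensional if it has a base of clopen sets. Regular means: Hausdorff, and any closed set $C$ and point $x\notin C$ have disjoint open neighborhoods.

A zero-dimensional Hausdorff space is regular: choose a clopen $U$ with $x\in U\subset X\setminus C$ and use $U$ and $X\setminus U$. For example, $L$ is zero-dimensional and Hausdorff. The sets $\{\alpha\}$ are clopen, and so is every neighborhood of $\infty$, because its complement consists of isolated points.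

We use three textbook facts about cardinals.

- (F1) The successor $\mu^+$ of an infinite cardinal $\mu$ is regular.
- (F2) If $\lambda$ is an infinite regular cardinal and $S\subset\lambda$ has fewer than $\lambda$ elements, then $\sup S<\lambda$.
- (F3) If $\theta$ is an infinite cardinal and $\mu\le\theta$, then $\theta^\mu\le(2^\theta)^\mu=2^{\theta\cdot\mu}\le2^\theta$.

For instance, (F2) with $\lambda=\omega_1$ says that countably many countable ordinals have a countable supremum. It fails for the singular cardinal $\omega_\omega=\sup_n\omega_n$.

## Does ZFC give a regular example?

The question comes from Santi Spadaro and Paul Szeptycki, "A regular non-weakly discretely generated P-space", arXiv:2403.01880 (2024). Under the assumptions $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_2$ there is a regular $P$-space that is not weakly discretely generated. The $P$-spaces previously known to fail weak discrete generation are Hausdorff but not regular. Can the extra assumptions be dropped? In other words: does ZFC alone prove that there is a regular $P$-space which is not weakly discretely generated?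

The answer is yes. We shall build such a space, and it will even have a base of clopen sets.

## Three spaces computed by hand

All our examples fail at a single point $p$. The set $A=X\setminus\{p\}$ is not closed, and no discrete subset of $A$ has $p$ in its closure. The three spaces below do this, and each lacks some separation.

**The cocountable topology.** Let $X$ be an uncountable set whose proper closed subsets are exactly the countable ones. This is a $T_1$ $P$-space. If $D\subset X$ is uncountable, then every nonempty open subset of $D$ is $D$ minus a countable set, so $D$ has no isolated point. Hence discrete sets are countable, thus closed. For any $p$, the set $A=X\setminus\{p\}$ is not closed, yet $\overline D=D\subset A$ for all discrete $D\subset A$. So without separation axioms the question is trivial. But any two nonempty open sets meet, so $X$ is not Hausdorff.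

**Final segments of one cardinal.** Let $\lambda$ be an uncountable regular cardinal and $X=\lambda\cup\{p\}$. The smallest neighborhood of $\alpha<\lambda$ is $[\alpha,\lambda)$, and the basic neighborhoods of $p$ are $\{p\}\cup[\beta,\lambda)$, $\beta<\lambda$. This is a $P$-space: at $\alpha$ there is a smallest neighborhood, and at $p$ we take the supremum of countably many $\beta_n$, which is below $\lambda$ by (F2). If $\alpha<\beta$ belong to $D\subset\lambda$, every neighborhood of $\alpha$ contains $\beta$. So a discrete $D\subset\lambda$ has at most one point, and it misses a neighborhood of $p$. The reason is clear: "going up" is built into the neighborhoods of points, so a set that reaches high cannot be discrete. But the space is not even $T_1$.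

**Two coordinates.** Let $\lambda_0,\lambda_1$ be uncountable regular cardinals, $P=\lambda_0\times\lambda_1$ and $X=P\cup\{p\}$. The smallest neighborhood of $f\in P$ is
$$B(f,1)=\{h\in P: h(0)=f(0),\ h(1)\ge f(1)\},$$
and the basic neighborhoods of $p$ are $W_g=\{p\}\cup\{h:h(0)\ge g(0),\ h(1)\ge g(1)\}$. The first coordinate is frozen and the second may go up. Now $p$ is separated from each $f\in P$: if $g(0)=f(0)+1$, then $W_g\cap B(f,1)=\emptyset$. Points in different columns $\{\alpha\}\times\lambda_1$ are separated as well, while points of the same column are not.

Does a discrete set reach $p$? A discrete $D\subset P$ has at most one point in each column.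

- If $\lambda_0<\lambda_1$, then $|D|\le\lambda_0<\lambda_1$. So the second coordinates of points of $D$ have a bound $\beta<\lambda_1$, and $W_g$ with $g=(0,\beta+1)$ misses $D$. Thus $p\notin\overline D$.
- If $\lambda_0=\lambda_1=\lambda$, the diagonal $\{(\alpha,\alpha):\alpha<\lambda\}$ is discrete, since $B((\alpha,\alpha),1)$ contains no other diagonal point. It meets every $W_g$, at $\alpha=\max(g(0),g(1))$. Thus $p$ is in its closure.

So freezing coordinates buys separation, and the cost is controlled if the unfrozen factor is larger than the number of frozen patterns.

## Freezing more and more coordinates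

To separate all points of $P$, no coordinate may stay unfrozen forever. So take a product $P=\prod_{i<\delta}\lambda_i$ and give $f\in P$ a neighborhood $B(f,i)$ for every stage $i<\delta$, in which the coordinates below $i$ are frozen. Three design decisions remain.

**Above stage $i$ the neighborhood must go up.** If we only freeze, using $\{e:e\restriction i=h\restriction i\}$, then $W_g=\{p\}\cup\{h:h\ge g\}$ is not open: when $g(j)\ge1$ for all $j$, each such set contains an $e$ that is $0$ from $i$ on, so $e\not\ge g$. We therefore also demand $e(j)\ge h(j)$ for $j\ge i$.

**The length should be $\omega_1$.** With $\delta=\omega$ the intersection of the countably many sets $B(f,n)$ is $\{f\}$, which is not open because every $B(f,n)$ is infinite. So the space is not a $P$-space. With $\delta=\omega_1$, countably many stages have a supremum below $\omega_1$.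

**Equal factors do not work.** The simplest attempt takes all $\lambda_i$ equal to one regular $\lambda>\omega_1$, so $P=\lambda^{\omega_1}$. Let $c_\alpha$ be the constant function with value $\alpha$, and $D=\{c_\alpha:\alpha<\lambda\}$. Different members of $D$ differ at coordinate $0$, so $B(c_\alpha,1)\cap D=\{c_\alpha\}$ and $D$ is discrete. Given $g\in P$, the supremum $\alpha$ of its $\omega_1$ values is below $\lambda$ by (F2), and $c_\alpha\ge g$. So every $W_g$ meets $D$, and $p\in\overline D$. This is the diagonal again. For $i\ge1$ there are at least $\lambda$ frozen patterns on the coordinates below $i$, and one point per pattern can already climb to the top of every later factor.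

The remedy is to make each factor larger than the number of patterns on all earlier coordinates. ZFC imposes no useful bound on the size of a product of earlier factors, but none is needed: whatever $2^\theta$ is, we may take the next factor to be $(2^\theta)^+$.

## The space $X=P\cup\{p\}$

Define cardinals $\lambda_i$ $(i<\omega_1)$ by recursion:
$$\theta_i=\omega_1+\sup_{l<i}\lambda_l,\qquad \lambda_i=(2^{\theta_i})^+ .$$
For instance $\lambda_0=(2^{\omega_1})^+$ and $\lambda_1=(2^{\lambda_0})^+$. Then
$$\text{each }\lambda_i\text{ is regular and }\lambda_i>\omega_1, \tag{1}$$
$$\Bigl|\prod_{l<i}\lambda_l\Bigr|<\lambda_j\qquad\text{whenever } i\le j<\omega_1. \tag{2}$$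
Here (1) is (F1) together with $\lambda_i>\theta_i\ge\omega_1$. For (2), each $\lambda_l$ with $l<i$ is at most $\theta_i$ and $i$ is countable, so by (F3) the product has at most $\theta_i^{\omega}\le2^{\theta_i}<\lambda_i$ elements. Finally $\lambda_i\le\lambda_j$, because $\theta_i\le\theta_j$.

Let $P=\prod_{i<\omega_1}\lambda_i$. For $f,g\in P$ write $f\le g$ if $f(j)\le g(j)$ for all $j<\omega_1$. For $f\in P$ and $i<\omega_1$ let
$$B(f,i)=\{h\in P:\ h\restriction i=f\restriction i\ \text{ and }\ h(j)\ge f(j)\text{ for all }j\ge i\}. \tag{3}$$
Clearly $f\in B(f,i)$. If $i\le k$ then $B(f,k)\subset B(f,i)$, since on $[i,k)$ equality implies $\ge$. Also $B(g,0)=\{h\in P:h\ge g\}$.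

Let $X=P\cup\{p\}$ with $p\notin P$, and for $g\in P$ let $W_g=\{p\}\cup B(g,0)$. Call $O\subset X$ open if

- for every $h\in O\cap P$ there is $i<\omega_1$ with $B(h,i)\subset O$, and
- if $p\in O$, there is $g\in P$ with $W_g\subset O$.

This is a topology. The sets $\emptyset$, $X$ and arbitrary unions of open sets are clearly open. For intersections of two open sets use
$$B(h,i)\cap B(h,k)=B(h,\max(i,k)),\qquad W_g\cap W_{g'}=W_{\max(g,g')},$$
where $\max(g,g')$ is taken pointwise.

**Theorem 1 (ZFC).** $X$ is a zero-dimensional Hausdorff (hence regular) $P$-space, and $X$ is not weakly discretely generated: $P$ is not closed in $X$, but $\overline D\subset P$ for every discrete $D\subset P$.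

## Clopen neighborhoods and countable intersections

**Step 1: the sets $B(f,i)$ and $W_g$ are open.** The aim is to know that our intended neighborhoods form local bases. Let $h\in B(f,i)$ and $k\ge i$. We show
$$B(h,k)\subset B(f,i). \tag{4}$$
Let $e\in B(h,k)$. For $j<i$ we have $e(j)=h(j)=f(j)$. For $i\le j<k$ we have $e(j)=h(j)\ge f(j)$. For $j\ge k$ we have $e(j)\ge h(j)\ge f(j)$. So $e\in B(f,i)$. By (4), $B(f,i)$ is open. In particular $B(g,0)$ is open, and hence so is $W_g$. By the definition of the topology, $\{B(h,i):1\le i<\omega_1\}$ is a local base at $h\in P$ (dropping $i=0$ is harmless because the sets decrease), and $\{W_g:g\in P\}$ is a local base at $p$.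

**Step 2: $B(f,i)$ is closed for $i\ge1$, and every $W_g$ is closed.** This gives zero-dimensionality. Let $i\ge0$ and $h\in P\setminus B(f,i)$. We find a basic neighborhood of $h$ missing $B(f,i)$.

- If $h\restriction i\ne f\restriction i$, then $B(h,i)\cap B(f,i)=\emptyset$, since members of the two sets have different restrictions to $i$.
- Otherwise $h(j)<f(j)$ for some $j\ge i$. All members of $B(h,j+1)$ have the value $h(j)<f(j)$ at $j$, so $B(h,j+1)\cap B(f,i)=\emptyset$.

Hence $P\setminus B(f,i)$ is open in $X$ for every $i\ge0$. With $i=0$ this says that $X\setminus W_g=P\setminus B(g,0)$ is open, so $W_g$ is closed. For $i\ge1$ we must also keep $p$ away from $B(f,i)$. Choose $g\in P$ with $g(0)=f(0)+1$, which is possible because $\lambda_0$ is a limit ordinal. Every $h\in B(f,i)$ has $h(0)=f(0)<g(0)$, because coordinate $0$ is frozen. So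
$$W_g\cap B(f,i)=\emptyset \qquad(i\ge1,\ g(0)=f(0)+1), \tag{5}$$
and $B(f,i)$ is closed in $X$. (For $i=0$ it is not: $p$ is in its closure, as $B(f,0)$ meets every $W_g$ at $\max(f,g)$.) Thus the sets $B(f,i)$, $i\ge1$, and $W_g$ form a base of clopen sets.

**Step 3: $X$ is Hausdorff.** If $h\ne h'$ in $P$ differ at $j$, then $B(h,j+1)$ and $B(h',j+1)$ are disjoint, because $j$ is frozen in both. A point $f\in P$ and $p$ are separated by $B(f,1)$ and the $W_g$ of (5). Together with Step 2, $X$ is regular.

**Step 4: $X$ is a $P$-space.** Let $O_n$ $(n<\omega)$ be open and $x\in\bigcap_nO_n$. We need a neighborhood of $x$ inside the intersection.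

- If $x=h\in P$, choose $i_n$ with $B(h,i_n)\subset O_n$ and let $i=\sup_ni_n<\omega_1$. Then $B(h,i)\subset B(h,i_n)\subset O_n$ for all $n$.
- If $x=p$, choose $g_n$ with $W_{g_n}\subset O_n$ and let $g(j)=\sup_ng_n(j)$. By (1) and (F2), $g(j)<\lambda_j$, so $g\in P$. Since $g\ge g_n$, we get $W_g\subset W_{g_n}\subset O_n$ for all $n$.

**Step 5: $P$ is not closed.** Every $W_g$ contains $g\in P$, so $p\in\overline P$.

## Discrete sets are not cofinal

It remains to show that $p\notin\overline D$ for every discrete $D\subset P$. Suppose $D\subset P$ is discrete and $p\in\overline D$. Since the sets $W_g$ form a local base at $p$, this means that $D$ is cofinal in $(P,\le)$: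
$$\text{for every }g\in P\text{ there is }h\in D\text{ with }h\ge g. \tag{6}$$
By discreteness choose for each $d\in D$ an $i_d<\omega_1$ with
$$B(d,i_d)\cap D=\{d\}. \tag{7}$$
The two-coordinate computation suggests counting frozen patterns and climbing above all of them. The obstacle is that the stage $i_d$ depends on $d$, so there is no single "pattern" to count. The next step makes the stage uniform, and the last one counts.

**Step 6: one stage $i$ works for a cofinal part of $D$.** For $i<\omega_1$ let $D_i=\{d\in D:i_d\le i\}$, so $D=\bigcup_{i<\omega_1}D_i$. We claim that some $D_i$ is cofinal in $(P,\le)$. Otherwise, for each $i<\omega_1$ there is $g_i\in P$ such that no $h\in D_i$ satisfies $h\ge g_i$. Put $g(j)=\sup_{i<\omega_1}g_i(j)$. By (1), $\lambda_j$ is regular and larger than $\omega_1$, so $g(j)<\lambda_j$ by (F2), and $g\in P$. By (6) there is $h\in D$ with $h\ge g$. This $h$ lies in some $D_i$, and $h\ge g\ge g_i$ contradicts the choice of $g_i$. Fix from now on an $i$ with $D_i$ cofinal.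

**Step 7: climb above one representative of each pattern.** Let
$$R=\{h\restriction i:h\in D_i\}\subset\prod_{l<i}\lambda_l,$$
and for each $\eta\in R$ choose $d_\eta\in D_i$ with $d_\eta\restriction i=\eta$. Define $F(j)=0$ for $j<i$ and
$$F(j)=\sup\{d_\eta(j)+1:\eta\in R\}\qquad(i\le j<\omega_1).$$
For $j\ge i$ this is a supremum of at most $|R|$ ordinals below $\lambda_j$, and $|R|<\lambda_j$ by (2). Hence $F(j)<\lambda_j$ by (F2), and $F\in P$. This is where equal factors failed.

Since $D_i$ is cofinal, pick $h\in D_i$ with $h\ge F$. Its pattern $\eta=h\restriction i$ is in $R$; let $d=d_\eta\in D_i$. Then $h\restriction i=d\restriction i$, and for all $j\ge i$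
$$h(j)\ge F(j)\ge d(j)+1>d(j).$$
So $h\in B(d,i)$, and $B(d,i)\subset B(d,i_d)$ because $i_d\le i$. Also $h\ne d$, since $h(i)>d(i)$. As $h\in D$, the set $B(d,i_d)\cap D$ contains $h\neq d$, contradicting (7).

Hence $p\notin\overline D$, that is, $\overline D\subset P$, for every discrete $D\subset P$. Since $P$ is not closed, $X$ is not weakly discretely generated. This proves Theorem 1. $\blacksquare$

## Right-separated sets, left-separated sets and larger cardinals

In Step 7 discreteness entered only through the impossibility of $h\in B(d,i_d)$ for one pair $d,h$ that we built, and we were free to choose the representatives $d_\eta$. If the representative is chosen least in a suitable well-order, a weaker property than discreteness is enough. The next definitions make this precise.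

**Definition ($P_\kappa$-space).** Let $\kappa$ be an infinite cardinal. A space is a $P_\kappa$-space if intersections of fewer than $\kappa$ open sets are open.

A $P$-space is the same as a $P_{\omega_1}$-space, and every space is a $P_\omega$-space. For regular $\kappa$, the set $\kappa\cup\{\infty\}$ with the points of $\kappa$ isolated and the neighborhoods of $\infty$ being the sets containing $\infty$ with complement of size less than $\kappa$ is a $P_\kappa$-space, because fewer than $\kappa$ sets of size less than $\kappa$ have union of size less than $\kappa$.

**Definition (right- and left-separated).** A subspace $D$ is right-separated if it has a well-order $\prec$ such that every $d\in D$ has a neighborhood $U$ with $U\cap D\subset\{e:e\preceq d\}$. It is left-separated if it has a well-order $\prec$ such that every $d\in D$ has a neighborhood $U$ with $U\cap D\subset\{e:d\preceq e\}$.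

A discrete set is both, under any well-order. The ordinal $\omega_1$ with its order topology is right-separated by its usual order, since $[0,\alpha]$ is a neighborhood of $\alpha$, and it is not discrete. The rationals, enumerated as $q_0,q_1,\dots$ without repetition, are left-separated: remove from $\mathbb Q$ the finite closed set $\{q_m:m<n\}$ to get a neighborhood of $q_n$. They are not right-separated. Indeed, the $\prec$-least point $d$ of a nonempty right-separated set $D$ is isolated in $D$, because $U\cap D\subset\{e:e\preceq d\}=\{d\}$, whereas $\mathbb Q$ has no isolated points.

**Definition (scattered).** A space is scattered if each nonempty subspace has an isolated point.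

An example is $\{0\}\cup\{1/n:n\ge1\}$ in the real line: a nonempty subset either is $\{0\}$ or contains some isolated point $1/n$.

Scattered spaces are right-separated. Let $D^{(0)}=D$, let $D^{(\alpha+1)}$ be the set of non-isolated points of $D^{(\alpha)}$, and take intersections at limit steps. If $D$ is scattered, these derivatives strictly decrease as long as they are nonempty, so they reach $\emptyset$. For each $d\in D$ the first $\beta$ with $d\notin D^{(\beta)}$ is neither $0$ nor a limit, so $\beta=\alpha+1$; this $\alpha$ is the Cantor–Bendixson rank of $d$. Well-order $D$ by rank first, and arbitrarily within each rank. A point $d$ of rank $\alpha$ is isolated in $D^{(\alpha)}$, so some neighborhood of $d$ meets $D^{(\alpha)}$ only in $d$. All other points of $D$ in this neighborhood have smaller rank, hence come before $d$.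

**Definition (discretely generated).** A space is discretely generated if for every set $A$ and every $x\in\overline A$ there is a discrete $D\subset A$ with $x\in\overline D$.

Metric spaces are discretely generated: for $x\in A$ take $D=\{x\}$, and for $x\in\overline A\setminus A$ use the sequence from the first section. A discretely generated space is weakly discretely generated: apply the definition to a point of $\overline A\setminus A$.

**Theorem 2 (ZFC).** For every infinite regular cardinal $\kappa$ and every cardinal $\tau$ there is a zero-dimensional Hausdorff $P_\kappa$-space $X$ without isolated points, and a point $p\in X$, such that: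

- (A) $p\in\overline{X\setminus\{p\}}$, but $p\notin\overline D$ whenever $D\subset X\setminus\{p\}$ is a union of at most $\tau$ right-separated (in particular, scattered or discrete) subspaces. So $X$ is not weakly discretely generated.
- (B) $X\setminus\{p\}$ is discretely generated, and each of its points has a clopen local base that is decreasing of order type $\kappa$. So $p$ is the only point responsible for the failure.
- (C) "Right-separated" cannot be replaced by "left-separated" in (A). In any space, a non-isolated point $p$ whose singleton is closed lies in the closure of a left-separated subset of the complement of $\{p\}$.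

The case $\kappa=\omega_1$ strengthens Theorem 1, with the failure confined to the single point $p$.

## Proof of Theorem 2: the space for $\kappa$ and $\tau$

**Step 1: the cardinals.** We need factors that are larger than $\kappa$, $\tau$ and the number of earlier patterns. For $i<\kappa$ put
$$\theta_i=\kappa+\tau+\sup_{l<i}\lambda_l,\qquad\lambda_i=(2^{\theta_i})^+ .$$
Each $\lambda_i$ is regular by (F1), and $\lambda_i>\theta_i\ge\max(\kappa,\tau)$. For $i\le j<\kappa$, each $\lambda_l$ with $l<i$ is at most $\theta_i$, and $|i|<\kappa\le\theta_i$. So (F3) gives
$$\Bigl|\prod_{l<i}\lambda_l\Bigr|\le\theta_i^{|i|}\le2^{\theta_i}<\lambda_i\le\lambda_j\qquad(i\le j<\kappa). \tag{8}$$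
Let $P=\prod_{i<\kappa}\lambda_i$ with the pointwise order $\le$. Define $B(f,i)$ for $i<\kappa$ by (3), let $X=P\cup\{p\}$ and $W_g=\{p\}\cup B(g,0)$, and define open sets as before with $i<\kappa$ in place of $i<\omega_1$. The two intersection formulas hold as before, so this is a topology.

**Step 2: clopen base and Hausdorff property.** We recheck the arguments with $\kappa$ in place of $\omega_1$. If $h\in B(f,i)$ and $k\ge i$, then $B(h,k)\subset B(f,i)$: a member $e$ of $B(h,k)$ agrees with $h$, hence with $f$, below $i$; on $[i,k)$ it equals $h\ge f$; from $k$ on it is $\ge h\ge f$. So all $B(f,i)$ and $W_g$ are open, $\{B(h,i):1\le i<\kappa\}$ is a local base at $h\in P$, and $\{W_g:g\in P\}$ is a local base at $p$.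

Let $h\in P\setminus B(f,i)$. Either $h\restriction i\ne f\restriction i$, and $B(h,i)$ misses $B(f,i)$; or $h(j)<f(j)$ for some $j\ge i$, and $B(h,j+1)$ misses $B(f,i)$, where $j+1<\kappa$ because $\kappa$ is a limit ordinal. So $P\setminus B(f,i)$ is open for all $i<\kappa$. With $i=0$ this shows that $W_g$ is closed. For $i\ge1$, choosing $g$ with $g(0)=f(0)+1<\lambda_0$ gives $W_g\cap B(f,i)=\emptyset$, so $B(f,i)$ is closed. Hence $X$ is zero-dimensional. Points $h\ne h'$ of $P$ that differ at $j$ are separated by $B(h,j+1)$ and $B(h',j+1)$, and $f\in P$ is separated from $p$ by $B(f,1)$ and $W_g$ with $g(0)=f(0)+1$. So $X$ is Hausdorff.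

**Step 3: $X$ is a $P_\kappa$-space.** Let $\mathcal O$ be a family of fewer than $\kappa$ open sets, all containing $x$. If $x=h\in P$, choose for each $O\in\mathcal O$ a stage $i_O<\kappa$ with $B(h,i_O)\subset O$. As $\kappa$ is regular, $i=\sup_Oi_O<\kappa$, and $B(h,i)\subset\bigcap\mathcal O$. If $x=p$, choose $g_O$ with $W_{g_O}\subset O$ and let $g(j)=\sup_Og_O(j)$. Since $\lambda_j$ is regular and greater than $\kappa$, $g\in P$, and $W_g\subset\bigcap\mathcal O$.

**Step 4: there are no isolated points.** Every open set containing $f\in P$ contains some $B(f,i)$. This set is infinite, since changing the value of $f$ at $i$ to any ordinal in $[f(i),\lambda_i)$ gives a member. Every open set containing $p$ contains some $W_g$, which contains $g\in P$.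

## Proof of (A): least representatives

Since every $W_g$ contains $g\in P$, we have $p\in\overline P=\overline{X\setminus\{p\}}$.

Put $\mu=\max(\kappa,\tau)$, so that $\mu<\lambda_j$ for all $j$. We prove slightly more than asked, allowing $\mu$ pieces. This also covers $\tau=0$ in the last sentence of (A): a single discrete set is a union of at most $\mu$ right-separated sets. Let $D=\bigcup_{\alpha<\mu}E_\alpha\subset P$, where $E_\alpha$ is right-separated by $\prec_\alpha$; if there are fewer than $\mu$ pieces, add empty ones. For $d\in E_\alpha$ choose $i_d^\alpha<\kappa$ with
$$B(d,i_d^\alpha)\cap E_\alpha\subset\{e:e\preceq_\alpha d\}, \tag{9}$$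
and let $E_{\alpha,i}=\{d\in E_\alpha:i_d^\alpha\le i\}$ for $i<\kappa$, so $E_\alpha=\bigcup_{i<\kappa}E_{\alpha,i}$. Suppose $p\in\overline D$, that is, $D$ is cofinal in $(P,\le)$.

**Step 5: some $E_{\alpha,i}$ is cofinal in $(P,\le)$.** This makes both the piece and the stage uniform. Otherwise choose for all $\alpha<\mu$ and $i<\kappa$ some $g_i^\alpha\in P$ such that no $h\in E_{\alpha,i}$ satisfies $h\ge g_i^\alpha$. Let $g$ be their pointwise supremum. There are at most $\mu\cdot\kappa=\mu<\lambda_j$ of them, so $g(j)<\lambda_j$ by (F2), and $g\in P$. By cofinality of $D$ there is $h\in D$ with $h\ge g$. It lies in some $E_{\alpha,i}$, and $h\ge g\ge g_i^\alpha$, a contradiction. Fix $\alpha$ and $i$ with $E_{\alpha,i}$ cofinal.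

**Step 6: climb above the least representatives.** Let $R=\{h\restriction i:h\in E_{\alpha,i}\}$. For $\eta\in R$ let $d_\eta$ be the $\prec_\alpha$-least $d\in E_{\alpha,i}$ with $d\restriction i=\eta$. Put $F(j)=0$ for $j<i$ and $F(j)=\sup_{\eta\in R}(d_\eta(j)+1)$ for $i\le j<\kappa$. By (8), $|R|<\lambda_j$ for $j\ge i$, so $F\in P$ by (F2). Take $h\in E_{\alpha,i}$ with $h\ge F$, and let $d=d_{h\restriction i}$. Then $h\restriction i=d\restriction i$ and $h(j)\ge F(j)>d(j)$ for all $j\ge i$. So
$$h\in B(d,i)\subset B(d,i_d^\alpha)\qquad\text{and}\qquad h(i)>d(i).$$
Since $h\in E_\alpha$, (9) gives $h\preceq_\alpha d$. But $h$ is a member of $E_{\alpha,i}$ with the same pattern as $d$, so $d\preceq_\alpha h$ by minimality of $d$. Hence $h=d$, contradicting $h(i)>d(i)$.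

So $p\notin\overline D$. Discrete and scattered sets are right-separated, as shown above. In particular no discrete subset of $P$ has $p$ in its closure, although $P$ is not closed, so $X$ is not weakly discretely generated.

## Proof of (B): one point from each shell

Let $x\in P$. By Step 2 the sets $B(x,i)$, $1\le i<\kappa$, are clopen and form a local base at $x$. They decrease strictly: raising the value of $x$ at $i$ by one gives a member of $B(x,i)\setminus B(x,i+1)$. So the base is decreasing of order type $\kappa$.

**Step 7: $P$ is discretely generated.** Let $A\subset P$ and $x\in\overline A\cap P$. If $x\in A$, take $D=\{x\}$. Let $x\notin A$. We pick one point of $A$ from each of $\kappa$ disjoint open shells around $x$. By recursion on $\xi<\kappa$ we define a strictly increasing sequence of ordinals $k_\xi\in[1,\kappa)$, continuous at limits, and points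
$$a_\xi\in A\cap B(x,k_\xi)\setminus B(x,k_{\xi+1}).$$
Let $k_0=1$. Given $k_\xi$, choose $a_\xi\in A\cap B(x,k_\xi)$, which is possible because $x\in\overline A$. Since $x\notin A$, we have $a_\xi(j)\ne x(j)$ for some $j$. Let $k_{\xi+1}=\max(k_\xi,j)+1$; then $a_\xi\notin B(x,k_{\xi+1})$, because $j<k_{\xi+1}$ is frozen there. At limits let $k_\xi=\sup_{\zeta<\xi}k_\zeta$, which is below $\kappa$ by regularity of $\kappa$.

The shells $B(x,k_\xi)\setminus B(x,k_{\xi+1})$ are open, as differences of clopen sets. They are pairwise disjoint: for $\xi<\zeta$ we have $k_{\xi+1}\le k_\zeta$, so $B(x,k_\zeta)\subset B(x,k_{\xi+1})$. Each shell contains exactly one point of $D=\{a_\xi:\xi<\kappa\}$, so $D$ is discrete. Since the sequence is strictly increasing, $k_\xi\ge\xi$. Given $i<\kappa$, therefore, $a_i\in B(x,k_i)\subset B(x,i)$, and so $x\in\overline D$.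

**Step 8: only $p$ is responsible.** Let $A\subset X$ and let $x\in P$ be in $\overline A$. Since $P$ is open, $x\in\overline{A\cap P}$, and Step 7 gives a discrete $D\subset A\cap P$ with $x\in\overline D$. So $p$ is the only point at which discrete sets can fail to reach the closure.

## Proof of (C): a dense left-separated set

**Step 9: every space $Y$ has a dense left-separated subset.** Choose recursively points
$$x_\xi\in Y\setminus\overline{\{x_\zeta:\zeta<\xi\}},$$
the closure taken in $Y$, for as long as possible. The chosen points are distinct, so the recursion stops, and it can stop only when the set $E$ of chosen points is dense in $Y$. Order $E$ by the indices. The open set $Y\setminus\overline{\{x_\zeta:\zeta<\xi\}}$ contains $x_\xi$ and no earlier point of $E$. So $E$ is left-separated.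

**Step 10: $p$ is in the closure of such a set.** Let $p$ be a non-isolated point of some space, with $\{p\}$ closed, and let $Y$ be the complement of $\{p\}$. Take $E\subset Y$ dense and left-separated, by Step 9. If $V$ is an open set containing $p$, then $V\cap Y=V\setminus\{p\}$ is nonempty because $p$ is not isolated, and open because $Y$ is open. So $V\cap Y$ meets $E$, and $p\in\overline E$. As $Y$ is open, $E$ is left-separated in the whole space as well.

This applies to $p$ in our Hausdorff space $X$, where $p$ is not isolated. So for every $\tau\ge1$ statement (A) becomes false if "right-separated" is replaced by "left-separated": a single left-separated subset of $P$ already has $p$ in its closure. This proves Theorem 2. $\blacksquare$
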